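# Infinite fields definable in NIP expansions of $(\mathbb R,<,+)$ by closed sets

## 1. Multiplication must bend something: a guess and three small cases

Take the real line with its order and addition, add some closed sets as new primitives, and suppose that the resulting structure is tame in the sense of having NIP. Suppose that somewhere among its definable sets, in whatever shape, there is an infinite field. Must a copy of the ordered field of real numbers then be visible on an interval?

The answer one would first guess is yes, for the following reason. A field has a multiplication, and multiplication is not an affine operation. If all definable maps are reasonably smooth, the field operations produce a definable function with nonzero second derivative, and a curved function should be enough to build real multiplication. Let us fix the terms and test this.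

**Definition (expansion by closed sets).** An expansion of $(\mathbb R,<,+)$ by closed sets is a structure $\mathcal R=(\mathbb R,<,+,(A_i)_{i\in I})$ where each $A_i$ is a closed subset of some $\mathbb R^{n_i}$. Adding continuous functions $\mathbb R^m\to\mathbb R^n$ changes nothing, since their graphs are closed. "Definable" means first-order definable with parameters.

**Definition (IP, NIP).** A formula $\varphi(x;y)$, where $x,y$ are tuples of variables, has the independence property (IP) in a structure if for every $k$ there are tuples $b_0,\dots,b_{k-1}$ and tuples $a_\eta$ for $\eta\in\{0,1\}^k$ such that $\varphi(a_\eta;b_j)$ holds exactly when $\eta(j)=1$. A structure is NIP if no formula, for any splitting of its variables, has IP. For each $k$ this is a first-order condition, so it depends only on the theory. Parameters are harmless: if $\varphi(x;y,d)$ has IP for some fixed $d$, so does $\varphi(x;y,z)$, with the tuples $(b_j,d)$.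

For example, divisibility $y\mid x$ has IP in $(\mathbb Z,+,\times)$: take distinct primes $b_0,\dots,b_{k-1}$ and $a_\eta=\prod_{\eta(j)=1}b_j$. On the other side, $y<x$ does not have IP in a linear order: if $b_0\le b_1$, no $x$ satisfies $b_1<x$ but not $b_0<x$.

**Definition (definable infinite field).** $\mathcal R$ defines an infinite field if there are an infinite definable $Z\subseteq\mathbb R^n$ and definable $\oplus,\otimes:Z^2\to Z$ such that $(Z,\oplus,\otimes)$ is a field. Nothing is assumed about continuity.

The condition to be proved is:

> (1) there is a nonempty open interval $I$ and continuous definable $\oplus,\otimes:I^2\to I$ such that $(I,<,\oplus,\otimes)$ is an ordered field isomorphic to $(\mathbb R,<,+,\times)$.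

The statement "an NIP expansion of $(\mathbb R,<,+)$ by closed sets which defines an infinite field satisfies (1)" is posed as a conjecture in Erik Walsberg, "Externally definable quotients and NIP expansions of the real ordered additive group", arXiv:1910.10572 (2019).

**Case A: a parabola.** Add to $(\mathbb R,<,+)$ the graph of $g(t)=t^2$ on $[0,1]$. Fix $p=\tfrac12$ and, for $a$ near $p$ and $t$ near $0$, put
$$h_a(t)=g(a+t)-g(a)-g(p+t)+g(p)=2(a-p)\,t .$$
This is a definable family of lines through the origin, and the slope varies with $a$. Since $h_a\circ h_b$ has slope $4(a-p)(b-p)$, the definable relation "$h_a\circ h_b=h_c$ near $0$" says $c-p=2(a-p)(b-p)$. So multiplication of small real numbers is definable. We shall see in Section 8 how a small piece of multiplication gives a whole copy of $\mathbb R$ on an interval, and how to replace $t^2$ by any curved function.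

**Case B: no curvature.** In $(\mathbb R,<,+)$ every definable set is semilinear: a finite union of sets cut out by finitely many affine equations and strict inequalities. Hence every definable real function $f$ on an open box $U\subseteq\mathbb R^m$ is affine on some smaller open box. Indeed, the graph of $f$ is a finite union of pieces $\Gamma_i$, each convex and relatively open in an affine subspace $A_i$. The finitely many convex projections of the $\Gamma_i$ cover $U$, so one has nonempty interior; for that $i$ the projection is injective on $\Gamma_i$, hence on $A_i$, and it maps $A_i$ onto $\mathbb R^m$. So $A_i$ is the graph of an affine map.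

Can there be a definable field on an interval $I$? Put $F(a,b,x)=(a\otimes x)\oplus b$. On some open box $O_1\times O_2\times O_3\subseteq I^3$ we have $F(a,b,x)=e+l_1a+l_2b+l_3x$ with ordinary real operations on the right. For fixed $a,x$ the map $b\mapsto F(a,b,x)$ is injective, so $l_2\neq0$. Fix $a\in O_1$, $b\in O_2$, take $a'\ne a$ in $O_1$ close to $a$ and $b'=b+l_1(a-a')/l_2\in O_2$. Then $F(a,b,x)=F(a',b',x)$ for every $x\in O_3$, which says $(a\ominus a')\otimes x=b'\ominus b$ for every $x\in O_3$. Subtracting this for two points $x\ne x'$ gives $(a\ominus a')\otimes(x\ominus x')=0$ with both factors nonzero. This is absurd. So there is no such field, and the argument used only that $F$ is affine on *some* box.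

**Case C: integer arithmetic.** Add to $(\mathbb R,<,+)$ the closed sets $\mathbb Z$ and $\{(a,b,ab):a,b\in\mathbb Z\}$. The resulting structure defines an infinite field: the field $\mathbb Q$, on the set of $(a,b)\in\mathbb Z^2$ with $b\ge1$ and $\gcd(a,b)=1$. But (1) fails, as we now check.

Write $x=\lfloor x\rfloor+\{x\}$. Order and addition on $\mathbb R$ are expressible through integer parts and fractional parts separately: $x<y$ iff $\lfloor x\rfloor<\lfloor y\rfloor$, or $\lfloor x\rfloor=\lfloor y\rfloor$ and $\{x\}<\{y\}$; and in $x+y$ one adds the parts and carries $1$ iff $\{x\}+\{y\}\ge1$. So our structure is definable in the two-sorted structure with sorts $(\mathbb Z,<,+,\times)$ and $[0,1)$, the latter with $<$ and the relations $s+t=w$ and $s+t=w+1$, and with no symbol linking the sorts. In such a structure every formula is equivalent to a finite disjunction of formulas $\varphi_i\wedge\psi_i$, where $\varphi_i$ has variables only from the first sort and $\psi_i$ only from the second; this is clear for Boolean combinations, and an existential quantifier distributes over $\vee$ and passes through the conjunct without its variable. Consequently a definable $X\subseteq\mathbb R^n$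 is semilinear in every unit cube $m+[0,1)^n$, $m\in\mathbb Z^n$.

Now let $f$ be a continuous definable real function on an open box. If $f$ takes only integer values, it is constant. Otherwise shrink the box so that it lies in one unit cube and the values lie in one interval $(k,k+1)$; then the graph is semilinear. In both cases $f$ is affine on a smaller box, by Case B. If (1) held, $F(a,b,x)=(a\otimes x)\oplus b$ would be continuous, hence affine on some box, which Case B shows to be impossible.

So without a further hypothesis the guess is wrong. The structure in Case C has IP, by divisibility. NIP must therefore be used to exclude fields that live on scattered sets, and this is where the difficulty of the problem lies.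

## 2. Statements, conventions and two quoted theorems

The guess is correct under NIP.

**Theorem 1.** Let $\mathcal R$ be an NIP expansion of $(\mathbb R,<,+)$ by closed sets. If $\mathcal R$ defines an infinite field, then $\mathcal R$ satisfies (1).

**Theorem 2.** (a) If $\mathcal M$ is NIP, $K$ is an infinite field definable in $\mathcal M$, and $\prec$ is a definable linear order on $K$, then $\operatorname{char}K=0$, and no definable directed family of finite sets has union $K$. In particular, no NIP expansion of $(\mathbb N,<)$ defines an infinite field.
(b) If $\mathcal M$ is any NIP expansion of $(\mathbb R,<,+)$ (closedness not assumed) and $Z\subseteq\mathbb R^n$ is the underlying set of an infinite definable field, then some coordinate projection of $Z$ to $\mathbb R$ is somewhere dense.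

**Theorem 3.** Let $\mathcal R$ be an NIP expansion of $(\mathbb R,<,+)$ by closed sets. The following are equivalent: (1); $\mathcal R$ defines an infinite field; some definable $f:(\alpha,\beta)\to\mathbb R$ is not locally affine on any dense open subset of $(\alpha,\beta)$. If they hold and $(I,<,\oplus,\otimes)$ is any ordered field as in (1), then every infinite definable field is definably isomorphic to $(I,\oplus,\otimes)$ or to $I(\sqrt{-1})$. In particular it is isomorphic to $\mathbb R$ or $\mathbb C$.

**Conventions.** On $\mathbb R^n$, $|\cdot|$ is the sup norm and $V_\varepsilon(x)$ the open $\varepsilon$-ball, which is a box. For an ordered abelian group $G$ and $x\in G^m$ put $|x|=\max_i\max(x_i,-x_i)$; an *open box* in $G^m$ is a product of nonempty open intervals. "Submanifold" means embedded submanifold; submanifolds are locally closed.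

**Definition (nowhere dense, directed).** Let $G$ be densely ordered. A set $X\subseteq G^m$ is nowhere dense if every open box contains an open box disjoint from $X$, and somewhere dense otherwise. Subsets and finite unions of nowhere dense sets are nowhere dense (shrink the box once for each set). A family $(B_t)_{t\in T}$ is directed if any $B_t\cup B_{t'}$ lies in some $B_{t''}$.

These notions depend on the order one uses. The set in Case C is closed and discrete in $\mathbb R^2$, but as the ordered group $(\mathbb Q,<,+)$ it is of course somewhere dense in itself.

**Definition (externally definable).** A subset of $M^k$ is externally definable in $\mathcal M$ if it has the form $X\cap M^k$ with $X$ definable, with parameters, in some $\mathcal N\succeq\mathcal M$. For example, $\{x\in\mathbb Q:x<\sqrt2\}$ is externally definable in $(\mathbb Q,<)$, since $(\mathbb Q,<)\preceq(\mathbb R,<)$.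

**Fact S** (Shelah, *Dependent first order theories, continued*, Israel J. Math. 173 (2009); see also Simon, *A Guide to NIP Theories*, Ch. 3). If $\mathcal M$ is NIP, $\mathcal N\succeq\mathcal M$ and $X\subseteq N^k$ is $\mathcal N$-definable, then $(\mathcal M,X\cap M^k)$ is NIP.

**Definition ($C^k$-point).** A point $p\in X\subseteq\mathbb R^l$ is a $C^k$-point of $X$ if $V\cap X$ is a $C^k$-submanifold of $\mathbb R^l$, of some dimension $0,\dots,l$, for some open $V\ni p$.

On the graph of $|t|$ every point except the origin is a $C^1$-point, with dimension $1$. Every point of $\mathbb Z\subseteq\mathbb R$ is a $C^k$-point, with dimension $0$. The set $\mathbb Q\subseteq\mathbb R$ has no $C^k$-points, since no nonempty $V\cap\mathbb Q$ with $V$ open is locally closed.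

**Fact W** (Walsberg, *Externally definable quotients and NIP expansions of the real ordered additive group*, Trans. Amer. Math. Soc. 375 (2022)). Let $\mathcal R$ be an NIP expansion of $(\mathbb R,<,+)$ by closed sets, $X\subseteq\mathbb R^l$ definable, $k\ge0$. Then the $C^k$-points of $X$ are dense in $X$.

Facts S and W are used as black boxes. Everything else is proved below or is textbook material that will be recalled where it is used.

## 3. Fields on discrete sets block the direct argument

Here is the plan suggested by Cases A and B. Find a piece of $Z$ that is parametrized by an open box; show that the map $\gamma(a)\gamma(x)+\gamma(b)$ in this parametrization is $C^2$ somewhere; if it is affine there, run Case B; if not, run Case A on a curved function.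

The first step is where one gets stuck. Fact W says that $Z$ is a manifold near most of its points, but the dimension may be $0$ at every one of them, and then there is no box. Closed discrete sets and Cantor sets have to be excluded as underlying sets of fields, and the exclusion must use NIP, by Case C.

Suppose, for instance, that $Z$ is closed and discrete. Then the sets $Z\cap[-r,r]^n$ form an increasing definable family of finite sets with union $Z$. One could hope that such an exhaustion of an infinite structure by finite sets contradicts NIP. It does not: Presburger arithmetic $(\mathbb Z,<,+)$ is NIP, and $\mathbb Z$ is the union of the sets $[-r,r]$. So multiplication has to enter already here.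

In Case C we can see what goes wrong in the presence of a *dense* order. Any finite set of rationals misses some subinterval of every interval of $\mathbb Q$, yet a large enough finite set from the exhaustion meets any finitely many given intervals. Iterating this, one builds a binary tree of intervals in which each node splits into a part close to a finite set and a part far from it. That is IP. For a general field on $Z$ we have only the lexicographic order inherited from $\mathbb R^n$, which has nothing to do with the field addition. The way around is to manufacture from it a linear order on $K$ that is invariant under translations, at the cost of an externally definable parameter; Fact S says that this cost is acceptable. An ordered additive group of a field of characteristic $0$ is divisible, hence densely ordered, and then the tree argument applies.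

We do the tree argument first and the order second.

## 4. Approximation by thin sets and the independence property

The first lemma isolates the binary tree.

**Lemma 4.1.** Let $(G,<,+)$ be an ordered abelian group definable in $\mathcal S$, and $(B_t)_{t\in T}$ a definable family of subsets of $G^m$. Suppose there is a nonempty set $\mathscr I$ of nonempty subsets of $G^m$ such that for every finite nonempty $\mathscr I_0\subseteq\mathscr I$ there are $t\in T$ and $u>0$ in $G$ such that every $E\in\mathscr I_0$ contains sets $E^0,E^1\in\mathscr I$ with: every $x\in E^1$ has $|x-y|\le u$ for some $y\in B_t$; no $x\in E^0$ has this property. Then $\mathcal S$ has IP.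

*Proof.* Let $\varphi(x;t,u)$ be the formula $\exists y\in B_t\,(|x-y|\le u)$. Start with any $E_\emptyset\in\mathscr I$. Suppose that $E_\eta\in\mathscr I$ is given for all $\eta\in\{0,1\}^k$. Apply the hypothesis to the finite set $\{E_\eta:\eta\in\{0,1\}^k\}$. It gives one pair $(t_k,u_k)$ which serves all these $E_\eta$; put $E_{\eta i}=E_\eta^i\subseteq E_\eta$ for $i=0,1$.

Now fix $k$ and pick $x_\eta\in E_\eta$ for $\eta\in\{0,1\}^k$. For $j<k$ the point $x_\eta$ lies in $E_{\eta|(j+1)}=E_{\eta|j}^{\eta(j)}$, so $\varphi(x_\eta;t_j,u_j)$ holds iff $\eta(j)=1$. As $k$ is arbitrary, $\varphi$ has IP. $\square$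

The members of $\mathscr I$ need not be definable. The next lemma is the form in which we use dense orders: in an NIP structure a directed union of thin sets is thin.

**Lemma 4.2.** Let $\mathcal S$ be NIP, $(G,<,+)$ a nontrivial divisible ordered abelian group definable in $\mathcal S$, and $(B_t)_{t\in T}$ a directed definable family of nowhere dense subsets of $G^m$. Then $\bigcup_tB_t$ is nowhere dense.

*Proof.* Since $G$ is nontrivial and divisible, it is densely ordered. Suppose that the union is somewhere dense. Then there is an open box $O$ such that $\bigcup_tB_t$ meets every open box contained in $O$. Let $\mathscr I$ be the set of open boxes contained in $O$, and let $\mathscr I_0\subseteq\mathscr I$ be finite and nonempty. Each $E\in\mathscr I_0$ meets some $B_t$, so by directedness there is a single $t$ with $B_t\cap E\neq\emptyset$ for all $E\in\mathscr I_0$.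

For each $E\in\mathscr I_0$ pick $b_E\in B_t\cap E$ and, as $B_t$ is nowhere dense, an open box $\prod_i(c_i^E,d_i^E)\subseteq E$ with endpoints in $G$ and disjoint from $B_t$. By divisibility there is $u>0$ with $2u<d_i^E-c_i^E$ for all $i$ and $E$: take a third of the smallest of these differences. Put
$$E^0=\prod_i(c_i^E+u,\;d_i^E-u),\qquad E^1=E\cap\{x:|x-b_E|<u\}.$$
Both are open boxes contained in $E$, so both lie in $\mathscr I$. If $x\in E^0$ and $|x-y|\le u$, then $y\in\prod_i(c_i^E,d_i^E)$, so $y\notin B_t$. Every point of $E^1$ is within $u$ of $b_E\in B_t$. Lemma 4.1 gives IP, a contradiction. $\square$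

The last lemma of this section excludes Cantor-like sets in the real line. The role of the finite sets is played by endpoints of long gaps: for the middle-thirds Cantor set in $[0,1]$, the set $F_\varepsilon$ below consists of the left endpoints of the gaps of length at least $\varepsilon$.

**Lemma 4.3.** Let $\mathcal S$ be an NIP expansion of $(\mathbb R,<,+)$ and $Y\subseteq\mathbb R^n$ ($n\ge1$) a nonempty definable set without isolated points. Then some coordinate projection of $Y$ to $\mathbb R$ is somewhere dense.

*Proof.* Suppose that all coordinate projections are nowhere dense. We use induction on $n$.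

**Case $n=1$.** Here the purpose is to contradict NIP through gaps. Let $C$ be the closure of $Y$. It is closed with empty interior. It has no isolated points: if $V\cap C=\{c\}$ with $V$ open, then $V\cap Y$ is nonempty, so equals $\{c\}$, and $c$ is isolated in $Y$. The complement of $C$ is open and dense, so we may choose $r<s$ outside $C$ with $C'=C\cap[r,s]\ne\emptyset$. As $C'=C\cap(r,s)$, it is relatively open in $C$. So $C'$ is a nonempty compact set with empty interior and without isolated points.

Let $E$ be the set of those $c\in C'$ for which there is $c^+>c$ in $C'$ with $(c,c^+)\cap C'=\emptyset$. For $\varepsilon>0$ let $F_\varepsilon=\{c\in E:c^+-c\ge\varepsilon\}$. This is a definable family. Each $F_\varepsilon$ is finite, because the intervals $(c,c^+)$ are disjoint subintervals of $[r,s]$. Also $F_\varepsilon$ grows as $\varepsilon$ decreases, and $\bigcup_\varepsilon F_\varepsilon=E$.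

Let $\mathscr I$ be the set of open intervals of $\mathbb R$ meeting $C'$, and let $J\in\mathscr I$. Then $J\cap C'$ is infinite, as $C'$ has no isolated points. We claim that $E\cap J\ne\emptyset$. Take $x<y$ in $J\cap C'$. The open set $(x,y)\setminus C'$ is nonempty, so it has a component $(c,c^+)$. Its endpoints lie in $C'$ and $x\le c<c^+\le y$; so $c\in E\cap J$.

Let $\mathscr I_0\subseteq\mathscr I$ be finite and nonempty. For $J\in\mathscr I_0$ pick $e_J\in E\cap J$; then pick $\varepsilon$ with $e_J\in F_\varepsilon$ for all $J\in\mathscr I_0$; then pick $y_J\in(J\cap C')\setminus F_\varepsilon$, which is possible since $F_\varepsilon$ is finite. Let $\eta_J>0$ be the distance from $y_J$ to $F_\varepsilon$, choose $u$ with $0<u\le\min_J\eta_J/2$, and put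
$$J^1=J\cap(e_J-u,e_J+u),\qquad J^0=J\cap(y_J-\eta_J/2,\,y_J+\eta_J/2).$$
Both are open intervals that meet $C'$, at $e_J$ and at $y_J$, so both lie in $\mathscr I$. Points of $J^1$ are within $u$ of $F_\varepsilon$. Points of $J^0$ have distance greater than $\eta_J/2\ge u$ from $F_\varepsilon$. Lemma 4.1 with $G=\mathbb R$ and the family $(F_\varepsilon)$ gives IP, a contradiction.

**Case $n>1$.** The purpose is to drop a coordinate. The projection $\pi_1(Y)$ is nonempty and nowhere dense, so by the case $n=1$ it has an isolated point $c$. Then $\{y\in Y:y_1=c\}$ is relatively open in $Y$, so the set $\{y'\in\mathbb R^{n-1}:(c,y')\in Y\}$ is nonempty, definable, without isolated points, and its coordinate projections are nowhere dense. This contradicts the induction hypothesis. $\square$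

## 5. A translation-invariant order on a definable field

Let $K$ be an infinite field definable in an NIP structure, with a definable linear order $\prec$. We want an order compatible with addition. Look at an example first.

On $K=\mathbb R$ let $x\prec y$ mean $|x|<|y|$, or $|x|=|y|$ and $x<y$. This is not translation invariant. But move to an elementary extension and let $a$ be larger than all real numbers. Then $a+w\prec a+w'$ iff $w<w'$: seen from $a$, the order $\prec$ is the usual one. (From an $a$ below all reals one sees the reverse order, again an invariant one.) Why is $a$ a good viewpoint? For $v>0$ the set $P_v=\{x:x\prec x+v\}$ is $[-v/2,\infty)$, and translating it changes it only on a bounded set. The point $a$ avoids all these bounded sets.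

In general "bounded" is replaced by "null for an invariant measure". The sets $P_v\,\triangle\,(P_v+u)$ must be null, and for this the multiplication is essential. In the group $\mathbb Z$, the definable set $P$ of even numbers has $P\,\triangle\,(P+1)=\mathbb Z$, which has measure $1$. In a field one can dilate.

We recall the tools. A family $\mathscr F$ of subsets of $X$ *shatters* a finite $A\subseteq X$ if every subset of $A$ is of the form $S\cap A$ with $S\in\mathscr F$; the VC-dimension of $\mathscr F$ is the supremum of the sizes of shattered sets. A definable family $\{\varphi(M;b):b\}$ in an NIP structure has finite VC-dimension, since otherwise the formula with the roles of $x$ and $y$ exchanged has IP. The Sauer–Shelah lemma says that a nonempty family of VC-dimension $D$ has at most $\sum_{i\le D}\binom ki\le(k+1)^D$ traces on a set of $k$ points. A discrete group $\Gamma$ is amenable if there is a finitely additive probability measure on all its subsets that is invariant under left translation; abelian groups are amenable, and extensions of amenable groups by amenable groups are amenable, so solvable groups are amenable.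

**Lemma 5.1.** Let $\mathscr F\subseteq\mathcal P(X)$ have finite VC-dimension $D$, let $\mu$ be a finitely additive probability measure on $\mathcal P(X)$, and let $\varepsilon\in(0,1]$. There is a finite bound on the size of subfamilies of $\mathscr F$ whose members pairwise satisfy $\mu(S\,\triangle\,S')\ge\varepsilon$.

*Proof.* Let $S_1,\dots,S_m$ be such a subfamily, $m\ge2$. Choose a point in each nonempty atom of the finite algebra of sets generated by the $S_i$, and give it the $\mu$-measure of its atom as probability. Draw $k=\lceil2\ln m/\varepsilon\rceil$ of these points independently. For $i\ne j$ the set $S_i\triangle S_j$ is a union of atoms, so a single draw falls into it with probability $\mu(S_i\triangle S_j)\ge\varepsilon$. Hence $S_i$ and $S_j$ have the same trace on the sample with probability at most $(1-\varepsilon)^k\le e^{-\varepsilon k}\le m^{-2}$. Since $\binom m2m^{-2}<1$, with positive probability all $S_i$ have distinct traces on the sample, which has at most $k$ points. By Sauer–Shelah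
$$m\le(k+1)^D=\bigl(\lceil2\ln m/\varepsilon\rceil+1\bigr)^D .$$
The right side grows more slowly than $m$, so $m$ is bounded. $\square$

**Proposition 5.2.** Let $\mathcal M$ be NIP, $K$ an infinite definable field, $\prec$ a definable linear order on $K$. There is a linear order $<_K$ on $K$, externally definable in $\mathcal M$, such that $(K,+,<_K)$ is an ordered abelian group. Consequently $\operatorname{char}K=0$, $(K,+,<_K)$ is divisible and densely ordered, and $(\mathcal M,<_K)$ is NIP.

*Proof.*

**Step 1: an affine-invariant measure.** We need a measure that does not see translations or dilations. The group $\Gamma$ of maps $x\mapsto cx+b$ with $c\in K^\times$, $b\in K$ is solvable: the translations form an abelian normal subgroup with abelian quotient. So there is a left-invariant finitely additive probability measure $\mathfrak m$ on $\mathcal P(\Gamma)$. Put $\mu(A)=\mathfrak m\{g\in\Gamma:g(0)\in A\}$ for $A\subseteq K$. For $h\in\Gamma$ we have $\{g:g(0)\in hA\}=h\{g:g(0)\in A\}$, so $\mu(hA)=\mu(A)$.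

**Step 2: definable sets are almost translation invariant.** We claim that $\mu(P\,\triangle\,(P+u))=0$ for every definable $P\subseteq K$ and every $u\in K$.

Suppose $\delta=\mu(P\,\triangle\,(P+u))>0$; so $u\ne0$. The family $\{cP+b:c\in K^\times,b\in K\}$ is definable, so it has finite VC-dimension. By Lemma 5.1 there are finite maximal $\delta/4$-separated subfamilies $Q_1,\dots,Q_N$ of $\{cP:c\in K^\times\}$ and $R_1,\dots,R_l$ of $\{cP+b:c\in K^\times,b\in K\}$; here "$\delta/4$-separated" means that any two members satisfy $\mu(S\triangle S')\ge\delta/4$.

By maximality, for every $b\in K$ and $i\le N$ there is an index $j_i(b)\le l$ with $\mu\bigl((Q_i+b)\,\triangle\,R_{j_i(b)}\bigr)<\delta/4$. There are finitely many possible tuples $(j_1(b),\dots,j_N(b))$, and $K$ is infinite, so there are $b\ne b'$ with $j_i(b)=j_i(b')$ for all $i$. Put $v=b'-b\neq0$. By the triangle inequality and translation invariance, $\mu(Q_i\,\triangle\,(Q_i+v))<\delta/2$ for all $i\le N$. So a single nonzero translation moves every $Q_i$ by less than $\delta/2$.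

Now dilate $u$ to $v$: let $c=v/u$, and by maximality choose $i$ with $\mu(cP\,\triangle\,Q_i)<\delta/4$. Passing from $cP$ to $Q_i$, then to $Q_i+v$, then to $cP+v$, we get
$$\mu\bigl(cP\,\triangle\,(cP+v)\bigr)<\tfrac\delta4+\tfrac\delta2+\tfrac\delta4=\delta .$$
But $cP\,\triangle\,(cP+v)=c\,\bigl(P\,\triangle\,(P+u)\bigr)$ has measure $\delta$, a contradiction.

**Step 3: a generic viewpoint.** We look for a point from which $\prec$ is translation invariant. For $v\in K$ let $P_v=\{x:x\prec x+v\}$. For $w,w',u\in K$ and $v=w'-w$, the equivalence
$$x+w\prec x+w'\iff x+w+u\prec x+w'+u\tag{2}$$
says $x+w\in P_v\iff x+w+u\in P_v$. It fails exactly for $x\in\bigl(P_v\,\triangle\,(P_v-u)\bigr)-w$, and this set is null by Step 2. Finitely many null sets do not cover $K$. So for any finitely many triples $(w,w',u)$ there is $x\in K$ satisfying all the corresponding equivalences (2). By compactness there are $\mathcal N\succeq\mathcal M$ and $a\in K(\mathcal N)$ such that $x=a$ satisfies (2) for all $w,w',u\in K=K(\mathcal M)$.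

**Step 4: the order and its consequences.** For $w,w'\in K$ define $w<_Kw'$ iff $a+w\prec a+w'$ in $\mathcal N$. This is a linear order, as $w\mapsto a+w$ is injective. It is translation invariant by (2). It is the trace on $K$ of a relation definable in $\mathcal N$ with parameter $a$, so it is externally definable, and $(\mathcal M,<_K)$ is NIP by Fact S. Ordered groups are torsion-free, so $\operatorname{char}K=0$. Then $(K,+)$ is a nonzero $\mathbb Q$-vector space, so it is divisible, and therefore the order is dense. $\square$

We can now read off part (a) of Theorem 2.

**Proof of Theorem 2(a).** $\operatorname{char}K=0$ is part of Proposition 5.2. Finite sets are nowhere dense in the dense order $(K,<_K)$. Let a directed family of finite subsets of $K$ be definable in $\mathcal M$. By Lemma 4.2 in the NIP structure $(\mathcal M,<_K)$, with $G=(K,<_K,+)$ and $m=1$, its union is nowhere dense in $(K,<_K)$. So the union is not $K$. If $\mathcal M$ is an NIP expansion of $(\mathbb N,<)$ and $K$ is an infinite definable field with underlying set in $\mathbb N^k$, then the lexicographic order is a definable linear order on $K$, and the finite sets $K\cap[0,r]^k$ with $r\in\mathbb N$ form a definable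 directed family with union $K$. This is a contradiction. $\blacksquare$

## 6. The underlying set has a somewhere dense coordinate

We now treat all zero-dimensional sets at once, discrete and Cantor-like. The statement is Theorem 2(b).

**Proposition 6.1.** Let $\mathcal M$ be an NIP expansion of $(\mathbb R,<,+)$ and $K$ an infinite definable field with underlying set $Z\subseteq\mathbb R^n$. Then some coordinate projection of $Z$ to $\mathbb R$ is somewhere dense.

*Proof.* Apply Proposition 5.2 with $\prec$ the lexicographic order on $Z$, and let $\mathcal S=(\mathcal M,<_K)$, which is NIP. There are now two topologies on $Z$: that of $\mathbb R^n$ and that of $<_K$. "$K$-nowhere dense" means nowhere dense in $(K,<_K)$.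

**Step 1: discard the points near which $Z$ is $K$-thin.** For $\varepsilon,r>0$ let
$$N_{\varepsilon,r}=\{x\in Z:|x|\le r\ \text{and}\ V_\varepsilon(x)\cap Z\ \text{is $K$-nowhere dense}\}.$$
Being $K$-nowhere dense is a first-order condition in $<_K$, so this family is $\mathcal S$-definable. It is directed: decrease $\varepsilon$ and increase $r$. Each member is $K$-nowhere dense. Indeed, cover $[-r,r]^n$ by finitely many sets $Q$ of diameter less than $\varepsilon$. If $Q$ contains some $x\in N_{\varepsilon,r}$, then $Q\cap Z\subseteq V_\varepsilon(x)\cap Z$ is $K$-nowhere dense. So $N_{\varepsilon,r}$ lies in a finite union of $K$-nowhere dense sets. By Lemma 4.2 in $\mathcal S$, with $G=(K,<_K,+)$ and $m=1$, the union $N=\bigcup_{\varepsilon,r}N_{\varepsilon,r}$ is $K$-nowhere dense.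

**Step 2: the rest has no isolated points.** Let $Y=Z\setminus N$, which is nonempty because $Z=K$ is not $K$-nowhere dense. Let $y\in Y$ and $\varepsilon>0$. Then $V_\varepsilon(y)\cap Z$ is not $K$-nowhere dense, as otherwise $y\in N_{\varepsilon,r}$ for $r\ge|y|$. It is contained in $(V_\varepsilon(y)\cap Y)\cup N$, and $N$ is $K$-nowhere dense. So $V_\varepsilon(y)\cap Y$ is not $K$-nowhere dense. In particular it is infinite, so $y$ is not isolated in $Y$ in the topology of $\mathbb R^n$.

**Step 3: return to the real topology.** $Y$ is a nonempty $\mathcal S$-definable subset of $\mathbb R^n$ without isolated points. By Lemma 4.3 in $\mathcal S$, some coordinate projection of $Y\subseteq Z$ is somewhere dense. $\square$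

This proves Theorem 2. The conclusion mentions only $Z$, so the auxiliary order $<_K$ plays no part from here on. That is fortunate, because Fact W is available only for $\mathcal R$.

## 7. Generic smoothness of definable maps

From now on $\mathcal R$ is an NIP expansion of $(\mathbb R,<,+)$ by closed sets. A somewhere dense projection should come from a piece of manifold that projects submersively. Recall Sard's theorem: if $S$ is a submanifold and $f:S\to\mathbb R^m$ is $C^k$ with $k\ge\max(1,\dim S-m+1)$, then the set of critical values of $f$, the images of points where the rank is less than $m$, has measure zero.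

**Lemma 7.1.** Let $X\subseteq\mathbb R^l$ be definable and $\pi:\mathbb R^l\to\mathbb R^m$ ($m\ge1$) a coordinate projection with $\pi(X)$ somewhere dense. There are a definable $X^*\subseteq X$ and an open box $V$ such that $S=V\cap X^*$ is a $C^{l+2}$-submanifold of $\mathbb R^l$ and $\pi|_S$ is a submersion at some point $z'$ of $S$.

*Proof.*

**Step 1: discard the points with thin local projection.** Let $N_{\varepsilon,r}=\{z\in X:|z|\le r,\ \pi(V_\varepsilon(z)\cap X)\text{ nowhere dense}\}$ and $N=\bigcup_{\varepsilon,r}N_{\varepsilon,r}$. Cover $[-r,r]^l$ by finitely many sets $Q$ of diameter less than $\varepsilon$. If $Q$ contains some $z\in N_{\varepsilon,r}$, then $\pi(Q\cap X)\subseteq\pi(V_\varepsilon(z)\cap X)$ is nowhere dense. So $\pi(N_{\varepsilon,r})$ is nowhere dense. The definable family $(\pi(N_{\varepsilon,r}))$ is directed, so $\pi(N)$ is nowhere dense by Lemma 4.2 with $G=\mathbb R$.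

Let $X^*=X\setminus N$. It is nonempty, since $\pi(X)\subseteq\pi(X^*)\cup\pi(N)$. For $z\in X^*$ and $\varepsilon>0$ the set $\pi(V_\varepsilon(z)\cap X)$ is somewhere dense and is contained in $\pi(V_\varepsilon(z)\cap X^*)\cup\pi(N)$. So $\pi(V_\varepsilon(z)\cap X^*)$ is somewhere dense.

**Step 2: find a submersive point by Sard.** By Fact W take a $C^{l+2}$-point $z$ of $X^*$ and an open box $V\ni z$ such that $S=V\cap X^*$ is a $C^{l+2}$-submanifold. As $S$ is locally closed, there is a closed ball $\bar B\subseteq V$ around $z$ with $S\cap\bar B$ compact. Suppose that $d(\pi|_S)$ has rank less than $m$ everywhere. Sard's theorem applies, as $l+2\ge\max(1,\dim S-m+1)$, and $\pi(S\cap\bar B)$ has measure zero. It is also compact, so it is closed with empty interior, that is, nowhere dense. But for small $\varepsilon$ it contains $\pi(V_\varepsilon(z)\cap X^*)$, which is somewhere dense. This is a contradiction. $\square$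

**Lemma 7.2.** Let $U\subseteq\mathbb R^m$ ($m\ge1$) be an open box and $F:U\to\mathbb R^n$ definable. Then $F$ is $C^2$ on some open box $O\subseteq U$.

*Proof.* Apply Lemma 7.1 to the graph $X\subseteq\mathbb R^{m+n}$ of $F$ and the projection $\pi$ to $\mathbb R^m$; let $S$ and $z'$ be as there. Near $z'$ the map $\pi|_S$ is a submersion, and it is injective because $S\subseteq X$. A submersion with fibers of positive dimension is not injective, so $\dim S=m$. By the inverse function theorem, $\pi$ restricts to a $C^2$-diffeomorphism from a neighborhood of $z'$ in $S$ onto an open subset of $U$. Its inverse is $x\mapsto(x,F(x))$. So $F$ is $C^2$ on that open set. $\square$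

**Lemma 7.3.** An injective $C^1$ map from a nonempty open subset of $\mathbb R^d$ to $\mathbb R^n$ has rank $d$ somewhere; in particular $d\le n$.

*Proof.* Having rank at least a given number is an open condition, so the rank is constant near a point where it is maximal. If this maximal rank were less than $d$, then by the constant rank theorem the map would near that point be, in suitable local coordinates, a linear map with nontrivial kernel, so it would not be injective. $\square$

## 8. One curved function yields the real field

We generalize Case A from $t^2$ to any definable $C^2$ function with a nonzero second derivative. The functions $h_a$ are no longer linear. So we do not compare them exactly, but only by their derivatives at $0$, and the point is that this comparison is definable.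

**Lemma 8.1.** If some definable $C^2$ function $g$ on an open interval $J$ has $g''\ne0$ at some point, then (1) holds.

*Proof.*

**Step 1: a definable family of germs with variable slope.** Shrinking $J$ and replacing $g$ by $-g$ if necessary, assume $g''>0$ on $J$. Fix $p_0\in J$ and $\rho,\tau>0$ with $(p_0-\rho-\tau,p_0+\rho+\tau)\subseteq J$. Let $J_0=(p_0-\rho,p_0+\rho)$, and for $a\in J_0$ and $|t|<\tau$ put
$$h_a(t)=g(a+t)-g(a)-g(p_0+t)+g(p_0).$$
This is a definable family with $h_a(0)=0$. The slope $\sigma(a):=h_a'(0)=g'(a)-g'(p_0)$ is a continuous strictly increasing function of $a$. So $\sigma$ is a homeomorphism from $J_0$ onto an open interval containing $0=\sigma(p_0)$. We do not claim that $\sigma$ is definable.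

**Step 2: comparing slopes definably.** We claim:

$$\text{if }k(0)=0,\ k\text{ is differentiable at }0,\ c\in J_0,\text{ then }k'(0)=\sigma(c)\iff\Phi(k,c),\tag{3}$$

where $k$ is a real function defined near $0$ and $\Phi(k,c)$ says: for all $c'<c<c''$ in $J_0$ there is $\delta>0$ such that $h_{c'}(t)<k(t)<h_{c''}(t)$ for $0<t<\delta$. If $k'(0)=\sigma(c)$, then $\sigma(c')<k'(0)<\sigma(c'')$, and comparing difference quotients at $0$ gives the inequalities for small $t>0$. Conversely, divide the inequalities by $t$ and let $t\downarrow0$. This gives $\sigma(c')\le k'(0)\le\sigma(c'')$ for all $c'<c<c''$ in $J_0$; let $c',c''\to c$ and use the continuity of $\sigma$.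

**Step 3: restricted addition and multiplication.** Apply (3) to the definable families $k=h_a+h_b$ and $k=h_a\circ h_b$, the latter with domain $\{t:|t|<\tau,\ |h_b(t)|<\tau\}$, which is a neighborhood of $0$. Their derivatives at $0$ are $\sigma(a)+\sigma(b)$ and $\sigma(a)\sigma(b)$. So the sets
$$\{(a,b,c)\in J_0^3:\sigma(a)+\sigma(b)=\sigma(c)\},\qquad\{(a,b,c)\in J_0^3:\sigma(a)\sigma(b)=\sigma(c)\}$$
are definable. Fix $q\in(0,1)$ with $(-q,q)\subseteq\sigma(J_0)$ and let $I_0=J_0\cap\sigma^{-1}\bigl((-q,q)\bigr)$, an open interval. Then $\sigma$ identifies $I_0$ with $(-q,q)$ in such a way that $<$ and the restrictions of the graphs of $+$ and $\times$ to $(-q,q)^3$ become definable on $I_0$.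

**Step 4: all bounded semialgebraic sets.** To expand a bounded piece to a whole field we need more relations. We claim:

$$\text{for every semialgebraic }X\subseteq(-q,q)^m,\ \{x\in I_0^m:(\sigma(x_1),\dots,\sigma(x_m))\in X\}\text{ is definable.}\tag{4}$$

$X$ is a Boolean combination of sets $\{x\in(-q,q)^m:P(x)>0\}$ with $P=\sum_\alpha c_\alpha x^\alpha$ a real polynomial. Multiplying $P$ by a positive constant, we may assume $\sum_\alpha|c_\alpha|<q$. Compute $c_\alpha x^\alpha$ by starting with $c_\alpha$ and multiplying by the variables one at a time. Since $q<1$, all intermediate products have absolute value at most $|c_\alpha|$. All partial sums of $\sum_\alpha c_\alpha x^\alpha$ have absolute value at most $\sum_\alpha|c_\alpha|<q$. So the evaluation of $P(x)$ never leaves $(-q,q)$. It can be carried out by composing the restricted operations with parameters $\sigma^{-1}(c_\alpha)$, and $P(x)>0$ is tested by comparing the result with $\sigma^{-1}(0)=p_0$.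

**Step 5: the field.** Let $\theta:(-q,q)\to\mathbb R$, $\theta(x)=x/(q-|x|)$; this is a semialgebraic increasing homeomorphism. Let $\Theta=\theta\circ\sigma:I_0\to\mathbb R$, and pull back $+,\times$ from $\mathbb R$ to operations $\oplus,\otimes$ on $I_0$ by $\Theta$. The set $\{(x,y,z)\in(-q,q)^3:\theta(x)+\theta(y)=\theta(z)\}$ and its multiplicative analogue are semialgebraic, so $\oplus,\otimes$ are definable by (4). They are continuous, as $\Theta$ is a homeomorphism, and $\Theta:(I_0,<,\oplus,\otimes)\to(\mathbb R,<,+,\times)$ is an isomorphism. $\square$

**Lemma 8.2.** If (1) fails, every definable $C^2$ map $F:O\to\mathbb R^n$ on an open box $O\subseteq\mathbb R^m$ is affine.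

*Proof.* A box is convex, so a $C^2$ map on it with vanishing second derivatives is affine. If $F$ is not affine, some component $F_j$ has a nonzero Hessian $H$ at some $x_0\in O$. If some $H_{pp}\ne0$, put $v=e_p$. Otherwise all diagonal entries vanish and some $H_{pq}\ne0$ with $p\ne q$; put $v=e_p+e_q$, so that $v^{T}Hv=2H_{pq}$. In both cases $v^{T}Hv\ne0$. As $v$ has entries $0$ and $1$, the function $s\mapsto F_j(x_0+sv)$ is definable. It is $C^2$ near $0$ with second derivative $v^THv\ne0$ at $0$. Lemma 8.1 gives (1). $\square$

## 9. Locally affine field operations are impossible: proof of Theorem 1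

Let $K$ be an infinite definable field with underlying set $Z\subseteq\mathbb R^n$. Sums and products of elements of $Z$ are taken in $K$ unless stated otherwise.

**Step 1: a box inside $Z$.** We show that there is a definable injection from an open box of some $\mathbb R^k$, $k\ge1$, into $Z$. By Proposition 6.1 some coordinate projection $\pi(Z)\subseteq\mathbb R$ is somewhere dense. Lemma 7.1 with $m=1$ gives a definable $Z^*\subseteq Z$, an open box $V$ such that $S=V\cap Z^*$ is a $C^1$-submanifold, and a point $z'\in S$ at which $\pi|_S$ is a submersion. So $S$ has dimension $k\ge1$ at $z'$. By the implicit function theorem there are $k$ coordinates and an open box $V'\ni z'$ contained in $V$ such that $S\cap V'$ is the graph of a $C^1$ function of these coordinates on an open box $U\subseteq\mathbb R^k$. The inverse of the coordinate projection $S\cap V'\to U$ is a definable injection $U\to Z$.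

**Step 2: a box of maximal dimension.** Case B had only one dimension to deal with; in general we need room for a rank argument. If there is a definable injection from an open box of $\mathbb R^{d}$ into $Z\subseteq\mathbb R^n$, it is $C^2$ on a smaller box by Lemma 7.2, so $d\le n$ by Lemma 7.3. Let $d$ be maximal such that a definable injection from an open box of $\mathbb R^d$ into $Z$ exists. By Step 1, $1\le d\le n$. Fix a definable injection $\gamma:U\to Z$ with $U\subseteq\mathbb R^d$ an open box.

**Step 3: the affine map and its ranks.** Suppose that (1) fails; we aim to repeat Case B. Let
$$F:U^3\to Z\subseteq\mathbb R^n,\qquad F(a,b,x)=\gamma(a)\gamma(x)+\gamma(b).$$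
By Lemma 7.2 the map $F$ is $C^2$ on some open box, and by Lemma 8.2 it is affine there. So on an open box $O_1\times O_2\times O_3\subseteq U^3$
$$F(a,b,x)=e+L_1a+L_2b+L_3x\tag{5}$$
with $e\in\mathbb R^n$ and linear $L_i:\mathbb R^d\to\mathbb R^n$, where the operations on the right are those of $\mathbb R^n$. For fixed $a,x$ the map $b\mapsto F(a,b,x)$ is injective, since $\gamma$ and translations in $K$ are injective. So $L_2$ is injective.

In Case B we solved $l_1(a-a')=l_2(b'-b)$ by dividing by $l_2$. Here we need $\operatorname{im}L_1\subseteq\operatorname{im}L_2$, and this is where the maximality of $d$ is used. Let $\rho$ be the rank of $L=(L_1,L_2,L_3):\mathbb R^{3d}\to\mathbb R^n$; then $\rho\ge d$. Choose $\rho$ of the $3d$ coordinates such that the corresponding columns of $L$ are linearly independent, that is, $L$ is injective on the corresponding coordinate subspace. Fix the other coordinates. Then $F$ restricts to a definable injection of an open box of $\mathbb R^\rho$ into $Z$. By maximality $\rho\le d$, so $\rho=d$. As $\operatorname{im}L_2\subseteq\operatorname{im}L$ and both have dimension $d$, we get $\operatorname{im}L_1\subseteq\operatorname{im}L=\operatorname{im}L_2$.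

**Step 4: contradiction.** We produce zero divisors. Fix $a\in O_1$, $b\in O_2$. Choose $a'\in O_1$, $a'\ne a$, so close to $a$ that $b'=b+L_2^{-1}L_1(a-a')$ lies in $O_2$. Then $L_1a+L_2b=L_1a'+L_2b'$, so by (5) $F(a,b,x)=F(a',b',x)$ for all $x\in O_3$. In $K$ this says
$$(\gamma(a)-\gamma(a'))\,\gamma(x)=\gamma(b')-\gamma(b)\qquad\text{for all }x\in O_3 .$$
For $x\ne x'$ in $O_3$, subtraction gives $(\gamma(a)-\gamma(a'))(\gamma(x)-\gamma(x'))=0$, while both factors are nonzero because $\gamma$ is injective. This is impossible in a field. Hence (1) holds, and Theorem 1 is proved. $\blacksquare$

## 10. Fields and curved functions: the equivalences in Theorem 3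

The implication from (1) to the existence of an infinite definable field is trivial, and the converse is Theorem 1.

Suppose that $\mathcal R$ defines an infinite field. Steps 3 and 4 of Section 9 derived a contradiction from the statement that every definable $C^2$ map on an open box is affine; so some definable $C^2$ map on an open box is not affine. The construction in the proof of Lemma 8.2 then yields a definable $C^2$ function $g$ on an open interval with $g''\ne0$ at a point. Shrink the interval so that $g''\ne0$ throughout. A function that is affine on a nonempty open interval has second derivative $0$ there, so $g$ is not locally affine on any dense open subset.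

Finally, suppose that (1) fails and let $f:(\alpha,\beta)\to\mathbb R$ be definable. By Lemma 7.2, applied to every subinterval, $f$ is $C^2$ on a dense open set. By Lemma 8.2 it is locally affine there. So the third condition implies (1), and the three conditions are equivalent. $\blacksquare$

## 11. Every infinite definable field is $I$ or $I(\sqrt{-1})$

It remains to prove the classification in Theorem 3. Assume (1). By Section 10 there is a function $g$ to which Lemma 8.1 applies. Fix such a $g$ and the objects $J_0,\sigma,q,I_0,\theta,\Theta$ of its proof, so that (3) and (4) are available and $I_0$ carries a field structure isomorphic to $\mathbb R$ via $\Theta$. Let $K$ be an infinite definable field on $Z\subseteq\mathbb R^n$, with $d$ and $\gamma:U\to Z$ as in Steps 1 and 2 of Section 9; these steps do not use the failure of (1). As $\gamma$ is injective, we can shrink $U$ so that $0_K\notin\gamma(U)$.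

The plan is to turn $K$ into a $d$-dimensional manifold near $0$ with smooth operations, to recognize it as $\mathbb R$ or $\mathbb C$, and then to linearize multiplication so that the isomorphism becomes definable.

**Step 1: a rank bound.** This step says that no definable smooth map into $Z$ sees more than $d$ dimensions. If $F$ is a definable $C^1$ map from an open box of some $\mathbb R^M$ to $\mathbb R^n$ with values in $Z$, then $\operatorname{rank}dF\le d$ everywhere. Indeed, if the rank is $\rho>d$ at a point, restrict $F$ to $\rho$ coordinates whose columns are independent there. The restriction is an immersion at that point, hence injective near it, and gives a definable injection of an open box of $\mathbb R^\rho$ into $Z$. This contradicts the maximality of $d$.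

**Step 2: a smooth chart in which $\gamma(a)\gamma(x)+\gamma(b)$ can be solved.** Let $G(a,x,b)=\gamma(a)\gamma(x)+\gamma(b)$ on $U^3$. By Lemma 7.2 it is $C^2$ on an open box $O$. As $0\notin\gamma(U)$, $G$ is injective in each of $a$, $x$, $b$ separately. Consider the relatively closed subsets of $O$ where $\partial_aG$, $\partial_xG$ or $\partial_bG$ has rank less than $d$. Each has empty interior: if the first contained an open box, then fixing $x$ and $b$ we would get an injective $C^1$ map on an open subset of $\mathbb R^d$ with rank less than $d$ everywhere, against Lemma 7.3; likewise for the others. A finite union of closed sets with empty interior has empty interior. So we can choose $o=(a_0,x_0,b_0)\in O$ at which all three partial derivatives have rank $d$.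

Near $o$ the rank of $dG$ is at least $d$, and it is at most $d$ by Step 1. By the constant rank theorem a neighborhood of $o$ is mapped by $G$ onto a $d$-dimensional $C^2$-submanifold. The map $b\mapsto G(a_0,x_0,b)$ into this submanifold has rank $d$ at $b_0$, so it is a local $C^2$-diffeomorphism at $b_0$ onto an open subset of it. Hence
$$H=G(a_0,x_0,\cdot)^{-1}\circ G$$
is a definable $C^2$ map near $o$ with values near $b_0$. With $\alpha=\gamma(a_0)$ and $\xi=\gamma(x_0)$ it satisfies
$$\gamma(a)\gamma(x)+\gamma(b)=\alpha\xi+\gamma(H(a,x,b)),\qquad H(a_0,x_0,b)=b.\tag{6}$$
Moreover $\partial_aH(o)=(\partial_bG(o))^{-1}\partial_aG(o)$, where the inverse is taken on the tangent space of the submanifold, is invertible, and so is $\partial_xH(o)$.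

**Step 3: centering at $0$.** We introduce a chart $\lambda$ at $0_K$. Put
$$\lambda(v)=\gamma(b_0+v)-\gamma(b_0)\ \text{ for }v\text{ near }0\in\mathbb R^d,\qquad m(a,x)=H(a,x,b_0)-b_0 .$$
Then $\lambda$ is injective, $\lambda(0)=0$, and (6) with $b=b_0$ reads $\gamma(a)\gamma(x)-\alpha\xi=\lambda(m(a,x))$. The maps $f(x)=m(a_0,x)$ and $e(a)=m(a,x_0)$ vanish at $x_0$ and $a_0$ respectively, and by Step 2 they have local $C^2$ inverses at $0$. Furthermore
$$\alpha(\gamma(x)-\xi)=\lambda(f(x)),\qquad(\gamma(a)-\alpha)\xi=\lambda(e(a)).\tag{7}$$

**Step 4: sums and negatives are $C^2$ in the chart.** Let $u,v$ be near $0$ and $x=f^{-1}(u)$. By (7) and (6)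
$$\lambda(u)+\lambda(v)=\alpha\gamma(x)-\alpha\xi+\gamma(b_0+v)-\gamma(b_0)=\gamma\bigl(H(a_0,x,b_0+v)\bigr)-\gamma(b_0)=\lambda(s(u,v)),$$
where $s(u,v)=H(a_0,f^{-1}(u),b_0+v)-b_0$ is definable and $C^2$ near $(0,0)$. By injectivity of $\lambda$ we have $s(u,0)=u$ and $s(0,v)=v$, so $ds(0,0)=(\mathrm{id},\mathrm{id})$. By the implicit function theorem there is a definable $C^2$ map $\iota$ near $0$ with $\iota(0)=0$ and $s(u,\iota(u))=0$, that is, $-\lambda(u)=\lambda(\iota(u))$.

**Step 5: products are $C^2$ in the chart.** Let $a=e^{-1}(w)$, $x=f^{-1}(u)$ and $\kappa=\alpha\xi\ne0$. By (7), $\gamma(a)=\alpha+\xi^{-1}\lambda(w)$ and $\gamma(x)=\xi+\alpha^{-1}\lambda(u)$. Expanding the identity $\gamma(a)\gamma(x)=\alpha\xi+\lambda(m(a,x))$ gives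
$$\kappa^{-1}\lambda(w)\lambda(u)=\lambda(m(a,x))-\lambda(u)-\lambda(w)=\lambda(p(w,u)),$$
where $p(w,u)=s\bigl(s(m(e^{-1}(w),f^{-1}(u)),\iota(u)),\iota(w)\bigr)$ is definable and $C^2$ near $(0,0)$. Since the left side vanishes for $u=0$ or $w=0$, injectivity gives $p(w,0)=p(0,u)=0$.

Now replace $\lambda$ by $\kappa^{-1}\lambda$. It is still a definable injection with $\lambda(0)=0$; the formulas for sums and negatives are unchanged, and $\kappa^{-1}\lambda(u)\cdot\kappa^{-1}\lambda(v)=\kappa^{-1}\lambda(p(u,v))$. So, for $u,v$ in a ball $B$ around $0$,
$$\lambda(u)+\lambda(v)=\lambda(s(u,v)),\qquad-\lambda(u)=\lambda(\iota(u)),\qquad\lambda(u)\lambda(v)=\lambda(p(u,v)),\tag{8}$$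
with $s,\iota,p$ of class $C^2$. As $p$ vanishes on both axes, $dp(0,0)=0$.

**Step 6: a locally compact group topology on $(K,+)$.** We carry the topology of $\mathbb R^d$ to $K$. By (8) and the continuity of $s$ and $\iota$, for every neighborhood $V$ of $0\in\mathbb R^d$ there is a neighborhood $W$ with $\lambda(W)+\lambda(W)\subseteq\lambda(V)$ and $-\lambda(W)\subseteq\lambda(V)$, and by injectivity $\bigcap_V\lambda(V)=\{0\}$. So the sets $\lambda(V)$, with $V$ a small neighborhood of $0$, are a base of neighborhoods of $0$ for a Hausdorff group topology $\tau$ on $(K,+)$.

For small $u$ the map $s(u,\cdot)$ is a local diffeomorphism at $0$ with $s(u,0)=u$, and $\lambda(u)+\lambda(W)=\lambda(s(u,W))$. So as $W$ runs over the small neighborhoods of $0$, the sets $s(u,W)$ form a base of neighborhoods of $u$ in $\mathbb R^d$, while their images under $\lambda$ form a base of neighborhoods of $\lambda(u)$ for $\tau$. Hence $\lambda$ is a homeomorphism of a small ball $B_0\subseteq B$ onto a $\tau$-open neighborhood of $0$. So $\tau$ is locally compact and, as $d\ge1$, neither discrete nor totally disconnected. Shrinking, we take $B=B_0$.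

**Step 7: the elements with continuous multiplication form a field $K_1$.** We do not know yet that multiplication by an arbitrary $c\in K$ is continuous. Let $K_1=\{c\in K:x\mapsto cx\text{ is }\tau\text{-continuous}\}$. It is a subring containing $1$. It contains $\lambda(B)$: for an additive map continuity at $0$ suffices, and $\lambda(w)\lambda(u)=\lambda(p(w,u))\to0$ as $u\to0$. So $K_1$ is an open subgroup. Let $0\ne c\in K_1$. Then $\lambda^{-1}\circ(c\,\cdot)\circ\lambda$ is continuous and injective near $0\in\mathbb R^d$, hence open by invariance of domain. So multiplication by $c$ maps neighborhoods of $0$ to neighborhoods of $0$, which means that multiplication by $c^{-1}$ is continuous, and $c^{-1}\in K_1$. Thus $K_1$ is a field.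

**Step 8: $K_1$ is $\mathbb R$ or $\mathbb C$.** We check that $K_1$ is a topological field. Multiplication on $K_1$ is jointly continuous: in $(c+x)(c'+y)-cc'=cy+xc'+xy$ the first two terms tend to $0$ as $x,y\to0$ because $c,c'\in K_1$, and the third does by (8). For inversion, (8) gives
$$(1+\lambda(u))(1+\lambda(v))=1+\lambda(r(u,v)),\qquad r(u,v)=s\bigl(s(u,v),p(u,v)\bigr),$$
with $r(0,0)=0$ and $dr(0,0)=(\mathrm{id},\mathrm{id})$, because $dp(0,0)=0$. By the implicit function theorem $r(u,v)=0$ has a continuous solution $v=v(u)$ with $v(0)=0$, so $(1+\lambda(u))^{-1}=1+\lambda(v(u))$ tends to $1$ as $u\to0$. Inversion is continuous at $1$, and by $(c+x)^{-1}=c^{-1}(1+c^{-1}x)^{-1}$ it is continuous on $K_1^\times$.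

So $K_1$ is a non-discrete locally compact field, and it is not totally disconnected. By the classification of non-discrete locally compact fields (Pontryagin; Weil, *Basic Number Theory*, Ch. I) it is topologically isomorphic to $\mathbb R$ or $\mathbb C$. By invariance of domain $d=1$ in the first case and $d=2$ in the second.

**Step 9: $K=K_1$.** Again by maximality of $d$. Suppose $c\in K\setminus K_1$. Then $K_1\cap cK_1=\{0\}$, since $cx=y$ with $x\neq 0$ and $x,y\in K_1$ gives $c=yx^{-1}\in K_1$. If $\lambda(u)+c\lambda(v)=\lambda(u')+c\lambda(v')$ with $u,u',v,v'\in B$, then $\lambda(u)-\lambda(u')=c(\lambda(v')-\lambda(v))$ lies in $K_1\cap cK_1$, so $u=u'$ and $v=v'$. Hence $(u,v)\mapsto\lambda(u)+c\lambda(v)$ is a definable injection from an open box of $\mathbb R^{2d}$ into $Z$, a contradiction. So $K=K_1$; in particular $K$ is connected.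

**Step 10: linearizing multiplication.** The field isomorphism of Step 8 came from a classification theorem and has no reason to be definable. We replace it by derivatives. For $c\in K$ let $m_c(u)=\lambda^{-1}(c\lambda(u))$, a germ at $0\in\mathbb R^d$ of a continuous map with $m_c(0)=0$. As germs,
$$m_{cc'}=m_c\circ m_{c'},\quad m_{c+c'}=s(m_c,m_{c'}),\quad m_{-c}=\iota\circ m_c,\quad m_{\lambda(w)}=p(w,\cdot)\ \text{ for }w\in B.$$
So $\{c\in K:m_c\text{ is }C^1\text{ near }0\}$ is a subring of $K$ containing $1$ and the neighborhood $\lambda(B)$ of $0$. It is an open subgroup of the connected group $(K,+)$, hence all of $K$. Put $D(c)=dm_c(0)\in M_d(\mathbb R)$. By the chain rule and $ds(0,0)=(\mathrm{id},\mathrm{id})$, $D:K\to M_d(\mathbb R)$ is a unital ring homomorphism, hence injective, as $K$ is a field. It is continuous, because it is additive and $D(\lambda(w))=\partial_2p(w,0)\to\partial_2p(0,0)=0$ as $w\to0$.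

As an illustration, if $K=\mathbb C$ with $Z=\mathbb R^2$ and $\lambda$ the identity near $0$, then $m_c$ is multiplication by $c=x+y\sqrt{-1}$, and $D(c)=\begin{pmatrix}x&-y\\y&x\end{pmatrix}$.

**Step 11: $D$ is definable after transport to $I_0$.** The entry $D(c)_{ij}$ is the derivative at $0$ of $t\mapsto(m_c(te_j))_i$. This function is definable uniformly in $c$: its value at $t$ is the $i$-th coordinate of the unique $u'\in B$ with $\lambda(u')=c\lambda(te_j)$. So by (3) the relation "$D(c)_{ij}=\sigma(a)$" between $c\in K$ and $a\in J_0$ is definable. Let
$$K_q=\{c\in K:|D(c)_{ij}|<q\text{ for all }i,j\}.$$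
It is definable, as the set of $c$ such that for all $i,j$ there is $a\in I_0$ with $D(c)_{ij}=\sigma(a)$.

Let $\widehat D=\Theta^{-1}\circ D:K\to M_d(I_0)$, entrywise. Since $\Theta^{-1}:\mathbb R\to I_0$ is a field isomorphism, $\widehat D$ is a unital ring embedding into the matrices over the field $I_0$. On $K_q$ it is definable: if $D(c)_{ij}=\sigma(a)$ with $a\in I_0$, then
$$\widehat D(c)_{ij}=\sigma^{-1}\bigl(\theta^{-1}(\sigma(a))\bigr),$$
and $\theta^{-1}|_{(-q,q)}$ is a semialgebraic map into $(-q,q)$, so (4) applies to its graph.

For arbitrary $c\in K$ there is $e\in K^\times$ with $e,ec\in K_q$: let $e\to0$ with $e\ne0$, and use the continuity of $D$ and of $x\mapsto xc$. For every such $e$ the matrix $\widehat D(e)$ is invertible, because $\widehat D$ is a unital ring homomorphism, and $\widehat D(c)=\widehat D(e)^{-1}\widehat D(ec)$. So $\widehat D(c)$ is the unique matrix $T$ over $I_0$ such that $\widehat D(e)T=\widehat D(ec)$ for some $e\in K^\times$ with $e,ec\in K_q$. Hence $\widehat D$ is definable on all of $K$.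

**Step 12: the two cases.** Suppose $d=1$. Then $K\cong\mathbb R$, and $D$ composed with an isomorphism $\mathbb R\to K$ is a unital ring endomorphism of $\mathbb R$. Such an endomorphism fixes $\mathbb Q$ and preserves squares, hence order, so it is the identity. Therefore $D$ is bijective, and $\widehat D:K\to I_0$ is a definable isomorphism.

Suppose $d=2$. Then $K\cong\mathbb C$ topologically; let $j\in K$ with $j^2=-1$. As $D$ is continuous, additive and unital, it is $\mathbb R$-linear, so $D(K)=\{x\,\mathrm{id}+yD(j):x,y\in\mathbb R\}$. The matrices $\mathrm{id}$ and $D(j)$ are linearly independent, because $D(j)^2=-\mathrm{id}$ and no real number has square $-1$. Transporting by $\Theta^{-1}$, the map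
$$I_0^2\to K,\qquad(x,y)\mapsto\widehat D^{-1}\bigl(x\,\mathrm{id}+y\widehat D(j)\bigr)$$
(operations over the field $I_0$) is a definable bijection, and since $\widehat D(j)^2=-\mathrm{id}$ it is a field isomorphism $I_0(\sqrt{-1})\to K$.

**Step 13: from $I_0$ to an arbitrary $I$.** Theorem 3 speaks of any ordered field $(I,<,\oplus,\otimes)$ as in (1), so we compare it with $I_0$. Apply what has been proved to the definable field $K=(I,\oplus,\otimes)$. It is isomorphic to $\mathbb R$ and not to $\mathbb C$, since $-1$ is not a square in it. So $d=1$ and $I$ is definably isomorphic to $I_0$. Consequently $I(\sqrt{-1})$ is definably isomorphic to $I_0(\sqrt{-1})$, and $I_0$ may be replaced by $I$ in the conclusion of Step 12. So every infinite definable field is definably isomorphic to $(I,\oplus,\otimes)$ or to $I(\sqrt{-1})$, and in particular it is isomorphic to $\mathbb R$ or $\mathbb C$. $\blacksquare$
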